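\title{Chains of continua on surfaces and meager orbits of universal minimal flows}

\begin{abstract}
Let $X$ be a closed connected surface and let $\mathcal C(X)$ be the space of maximal chains of closed subsets of $X$ all of whose members are connected. We prove that the action of $\mathrm{Homeo}(X)$ on $\mathcal C(X)$ is minimal and that all of its orbits are meager, and we deduce that all orbits of the universal minimal flow of $\mathrm{Homeo}(X)$ are meager. For $X=S^2$ this answers a question posed by Gutman, Tsankov and Zucker. The proof is local: every open set of chains contains chains that begin by folding many times along an arc and chains that follow the arc once and then wind many times around it, and a winding number argument shows that a small homeomorphism cannot match these two behaviors.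
\end{abstract}

\section{Introduction}

\subsection*{Flows with meager orbits}
Let $G$ be a topological group. A \emph{$G$-flow} is a continuous action of $G$ on a compact Hausdorff space. It is \emph{minimal} if all orbits are dense. A \emph{factor map} is a continuous equivariant surjection from one $G$-flow onto another, which is then called a \emph{factor} of the first. The \emph{universal minimal flow} (UMF) of $G$ is the minimal $G$-flow that admits every minimal $G$-flow as a factor; it is unique up to isomorphism. A set is \emph{meager} if it is a countable union of nowhere dense sets, and a flow \emph{has meager orbits} if every orbit is a meager subset of the space.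

By the Baire category theorem a nonempty compact Hausdorff space is not meager in itself. A transitive flow therefore does not have meager orbits, and a flow with meager orbits is far from transitive: no countable family of orbits covers it. The property also passes from a factor up to a minimal flow (Lemma~\ref{lem:lift}). Hence one concrete minimal $G$-flow with meager orbits is enough to show that the UMF of $G$ has meager orbits. For the homeomorphism group of a closed connected manifold $X$, the action on $X$ itself is transitive and so gives no information. A richer flow is obtained by recording, along with a point of $X$, a way of growing the whole of $X$ from that point.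

\subsection*{Chains}
Let $X$ be a compact metrizable space and let $\mathrm{Homeo}(X)$ be its homeomorphism group with the compact-open topology. Let $V(X)$ be the space of nonempty compact subsets of $X$ with the Vietoris topology. A \emph{chain} is a family of nonempty closed subsets of $X$ that is totally ordered by inclusion, and a \emph{maximal chain} is a chain that is not properly contained in another chain. A maximal chain contains $X$, and it is closed in $V(X)$, because inclusion is a closed relation and so the closure of a chain is a chain. The set $\Phi(X)$ of maximal chains is thus a subspace of $V(V(X))$; it is compact, and $\mathrm{Homeo}(X)$ acts on it continuously by $g\cdot c=\{g(F):F\in c\}$. Let $\mathcal C(X)\subseteq\Phi(X)$ be the subspace of \emph{connected chains}, that is, of maximal chains all of whose members are connected. If $X$ is connected, then $\mathcal C(X)$ is a nonempty closed invariant subset of $\Phi(X)$, and so it is a $\mathrm{Homeo}(X)$-flow. (If $X$ is disconnected, $\mathcal C(X)$ is empty.) A connected chain starts at a single point, its \emph{root}, and grows without jumps through continua until it fills $X$;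 see Lemma~\ref{lem:chain}.

\begin{example}\label{ex:circle}
Let $X=S^1\subset\mathbb C$. For $x\in S^1$ and a sign $\pm$, let $c_{x,\pm}$ be the family of the sets $\{xe^{\pm is}:0\le s\le t\}$, $0\le t\le 2\pi$. It is a connected chain by Lemma~\ref{lem:family}. A homeomorphism $g$ carries $c_{x,\pm}$ to $c_{g(x),\pm}$ if it preserves orientation and to $c_{g(x),\mp}$ otherwise. These chains therefore form a single closed orbit in $\mathcal C(S^1)$, a copy of $S^1\times\{\pm1\}$. We shall see in Section~\ref{sec:dim} that this transitive flow is the UMF of $\mathrm{Homeo}(S^1)$.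
\end{example}

\subsection*{The question and the results}
All manifolds are assumed connected. The following results are known.
\begin{itemize}
\item[(K1)] If $X$ is a closed manifold of dimension at least $3$ or the Hilbert cube, then the flow $\mathrm{Homeo}(X)\curvearrowright\mathcal C(X)$ has meager orbits.
\item[(K2)] For such $X$, the UMF of $\mathrm{Homeo}(X)$ has meager orbits.
\item[(K3)] If $X$ is a closed manifold of dimension at least $2$ or the Hilbert cube, then the UMF of $\mathrm{Homeo}(X)$ is not metrizable.
\end{itemize}
We study the following question, posed in \cite{GTZ}: \emph{are the orbits of the action $\mathrm{Homeo}(S^2)\curvearrowright\mathcal C(S^2)$ meager, and are the orbits of the UMF of $\mathrm{Homeo}(S^2)$ meager?}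

Dimension two lies between the transitive flow of Example~\ref{ex:circle} and the meager orbits of (K1) and (K2), and it shares features with both. As on the circle, an arc on a surface has sides, which restricts how a chain can grow; and every chain can be moved close to every other chain by a homeomorphism (Theorem~\ref{thm:B}). Unlike on the circle, an arc on a surface can turn back and travel around its own starting point. Since (K3) already fails for the circle and holds in dimension two, one may guess that surfaces behave like manifolds of higher dimension. This is the case. The answer to both questions is yes, and since the argument is local, it applies to every closed surface, that is, to every compact $2$-manifold without boundary.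

\begin{theorem}\label{thm:A}
Let $X$ be a closed connected surface and $G=\mathrm{Homeo}(X)$. For every $c\in\mathcal C(X)$ there is a neighborhood $\mathcal N_0$ of $1$ in $G$ such that $\mathcal N_0c$ is nowhere dense in $\mathcal C(X)$. In particular, every $G$-orbit in $\mathcal C(X)$ is meager.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a closed connected surface and $G=\mathrm{Homeo}(X)$. The flow $G\curvearrowright\mathcal C(X)$ is minimal, and every orbit of the UMF of $G$ is meager.
\end{theorem}

The case $X=S^2$ of these two theorems answers the question. We add two complements.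

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] If $X$ is a compact connected surface with boundary, then all $\mathrm{Homeo}(X)$-orbits in $\mathcal C(X)$ are meager.
\item[(2)] For a closed connected manifold $X$ of dimension at least $1$, the UMF of $\mathrm{Homeo}(X)$ has meager orbits if and only if $\dim X\ge2$.
\end{itemize}
\end{theorem}

Section~\ref{sec:chains} shows that chains which begin by following a flat arc are dense in $\mathcal C(X)$, so that questions about chains become questions about arcs. Section~\ref{sec:reduction} reduces Theorems~\ref{thm:A} and~\ref{thm:C}(1) to a separation property, Proposition~\ref{prop:key}. Its geometric content is explained on a model case in Section~\ref{sec:model}, and it is proved in Sections~\ref{sec:plane}--\ref{sec:proof}. Sections~\ref{sec:minimal} and~\ref{sec:dim} prove Theorems~\ref{thm:B} and~\ref{thm:C}(2).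

\section{Chains and flat arcs}\label{sec:chains}

\subsection*{Conventions}
Until the end of Section~\ref{sec:proof}, $X$ is a compact connected surface, possibly with boundary, $X^\circ=X\setminus\partial X$, and $G=\mathrm{Homeo}(X)$. A reader interested only in closed surfaces may read $X$ for $X^\circ$. We fix a \emph{geodesic} metric $d$ inducing the topology of $X$, so that any two points $x,y$ are joined by an isometric copy of the interval $[0,d(x,y)]$. On $S^2$ take the round metric; in general take a Riemannian distance, which exists because surfaces are smoothable. The topology of $G$ is given by the metric $\sup_x d(g(x),h(x))$, and $G$ is a separable metrizable topological group.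

The Hausdorff metric $d_H$ induces the topology of $V(X)$, and the Hausdorff metric $D$ built from $d_H$ induces the topology of $V(V(X))$. Thus $d_H(A,B)\le r$ if and only if each point of either set is within $r$ of the other set. Likewise, if each member of either of two chains $c,c'$ is within $d_H$-distance $r$ of a member of the other, then $D(c,c')\le r$; and if $D(c,c')<r$, then each member of $c$ is at distance less than $r$ from some member of $c'$. A closed set $A$ is \emph{$r$-dense} if $d_H(A,X)\le r$. Put $N_s(K)=\{x:d(x,K)\le s\}$. A \emph{continuum} is a nonempty compact connected set, and a \emph{disk} is a homeomorphic copy of the closed unit disk unless a Euclidean disk is specified. We use two elementary properties of $d_H$.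
\begin{itemize}
\item[(S)] If $A\subset B\subset C$ are closed and nonempty, then $d_H(A,B)\le d_H(A,C)$ and $d_H(B,C)\le d_H(A,C)$.
\item[(L)] If $\mathcal A$ is a nonempty chain, then $\bigcap\mathcal A$ is nonempty, and both $\bigcap\mathcal A$ and $\overline{\bigcup\mathcal A}$ lie in the closure of $\mathcal A$ in $V(X)$.
\end{itemize}
For (L), the intersection $A_0$ is nonempty by the finite intersection property. Given $r>0$, the closed sets $\{y\in A: d(y,A_0)\ge r\}$, $A\in\mathcal A$, are totally ordered with empty intersection, so one of them is empty, and then $d_H(A,A_0)\le r$. Also, $\overline{\bigcup\mathcal A}$ has a finite $r$-net contained in $\bigcup\mathcal A$, hence in a single $A\in\mathcal A$, and then $d_H(A,\overline{\bigcup\mathcal A})\le r$.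

\subsection*{The structure of a connected chain}
The next lemma, and the first statement of Lemma~\ref{lem:family}, hold with the same proofs in any connected compact metric space.

\begin{lemma}\label{lem:chain}
Let $c\in\mathcal C(X)$.
\begin{itemize}
\item[(a)] Every nonempty closed subset of $c$ has a least and a largest element. The least element of $c$ is a singleton $\{x\}$; the point $x$ is called the \emph{root} of $c$.
\item[(b)] If $K\subsetneq K'$ are in $c$, then some member of $c$ lies strictly between them. Every $K\in c$ other than $\{x\}$ is the closure of the union of the members $F\in c$ with $F\subsetneq K$.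
\item[(c)] For every $e>0$ there are members $\{x\}=K_0\subset K_1\subset\dots\subset K_n=X$ of $c$ with $d_H(K_i,K_{i+1})<e$ for all $i<n$.
\item[(d)] If $c'\in\mathcal C(X)$ and $D(c,c')<r$, then the roots of $c$ and $c'$ are at distance less than $r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (L), a nonempty closed $\mathcal A\subset c$ contains $\bigcap\mathcal A$ and $\overline{\bigcup\mathcal A}$, which are its least and largest elements. If the least element of $c$ had more than one point and $p$ were one of them, then $c\cup\{\{p\}\}$ would be a larger chain.

(b) The set $K'\setminus K$ has at least two points: if it were $\{p\}$, then $\{p\}$ and $K$ would be disjoint closed sets covering the connected set $K'$. Take $p\ne p'$ in $K'\setminus K$ and $0<r<d(p,p')$, and let $F=K\cup(K'\cap N_r(\{p\}))$. Then $F$ is closed and $K\subsetneq F\subsetneq K'$. If no member of $c$ were strictly between $K$ and $K'$, then every member would be contained in $K$ or contain $K'$. So $F$ would be comparable to all members, and $F\in c$ by maximality, a contradiction. For the second statement, let $F^*$ be the closure of the union of the members $F\subsetneq K$.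 Then $F^*\subset K$, and $F^*\in c$ by (L). A member strictly between $F^*$ and $K$ would be contained in $F^*$, so there is none, and $F^*=K$ by the first statement.

(c) Let $K_0=\{x\}$. Given $K_i\ne X$, let $K_{i+1}$ be the largest $K\in c$ with $K\supset K_i$ and $d_H(K_i,K)\le e/2$; it exists by (a). Suppose that $K_{i+1}=K_i$. Then all members $K\supsetneq K_i$ satisfy $d_H(K_i,K)>e/2$. By (L) their intersection $K'$ is a member with $d_H(K_i,K')\ge e/2$, so $K'\supsetneq K_i$ and no member lies strictly between the two, contrary to (b). Hence the $K_i$ strictly increase, and $d_H(K_i,K_j)>e/2$ for $j\ge i+2$ by the maximality of $K_{i+1}$. Since $V(X)$ is compact, the process stops, and it can stop only at $X$.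

(d) The member $\{x\}$ of $c$ is at distance less than $r$ from some $K'\in c'$, and $K'$ contains the root of $c'$.
\end{proof}

Part (b) is where the connectedness of the members enters; everything we prove about approximating chains by arcs depends on it through (c). Conversely, continuous growth produces connected chains. An \emph{arc} is an injective continuous map $\gamma:[0,1]\to X$. We write $\gamma[s,t]$ for $\gamma([s,t])$, and $\gamma$ also for the image $\gamma[0,1]$.

\begin{lemma}\label{lem:family}
Let $(F_t)_{t\in[0,1]}$ be a $d_H$-continuous increasing family of continua with $F_0$ a singleton and $F_1=X$. Then $\{F_t:t\in[0,1]\}\in\mathcal C(X)$. In particular, for every arc $\gamma$,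
\[
c(\gamma):=\{\gamma[0,t]:t\in[0,1]\}\cup\{N_s(\gamma):s\ge0\}\in\mathcal C(X).
\]
\end{lemma}

\begin{proof}
Let $F$ be a nonempty closed set comparable to all $F_t$; we show that $F$ belongs to the family. We have $F_0\subset F$, since $F_0$ is a singleton. By continuity $s=\max\{t:F_t\subset F\}$ exists. If $s=1$, then $F=X$. Otherwise $F\subset F_t$ for all $t>s$, so $F\subset F_s$ by continuity, and $F=F_s$.

For the second statement, let $K$ be a continuum. Each point of $N_s(K)$ is joined to a nearest point of $K$ by a geodesic, which lies in $N_s(K)$, so $N_s(K)$ is connected. For $s\le s'$, moving a point of $N_{s'}(K)$ along such a geodesic by at most $s'-s$ brings it into $N_s(K)$, so $d_H(N_s(K),N_{s'}(K))\le s'-s$. Finally $N_s(K)=X$ for $s\geq\operatorname{diam}X$.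
\end{proof}

\subsection*{Flat arcs}
We need arcs that can be modified in coordinates. An arc $\gamma$ is \emph{flat} if for some $\delta>0$ there is an embedding
\[
\Theta:[-\delta,1+\delta]\times[-\delta,\delta]\to X^\circ\quad\text{with}\quad\Theta(u,0)=\gamma(u)\ \text{ for }u\in[0,1].
\]
Such a $\Theta$ is called a \emph{tube} of $\gamma$, and $(u,y)$ are the \emph{tube coordinates} of the point $\Theta(u,y)$. By invariance of domain, $\Theta$ maps the open rectangle homeomorphically onto an open subset of $X^\circ$, so interiors and boundaries of compact subsets of the open rectangle can be computed in tube coordinates. The image of a flat arc under a homeomorphism of $X$ is flat, and so is an initial subarc $u\mapsto\gamma(ru)$, $0<r\le1$, with tube $(u,y)\mapsto\Theta(ru,y)$. We write $u^+=\max(u,0)$. Three facts about connected open sets will be used.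
\begin{itemize}
\item[(H)] If $O\subset X^\circ$ is connected and open and $p,q\in O$, there is a homeomorphism of $X$ supported in a compact subset of $O$ that takes $p$ to $q$. This is the standard homogeneity of connected manifolds.
\item[(F)] If a flat arc $\gamma$ lies in a connected open set $O$, then $O\setminus\gamma$ is connected.
\item[(B)] If $O\subset X$ is connected and open, then $O\cap X^\circ$ is connected.
\end{itemize}
For (F), let $R=\Theta((-\kappa,1+\kappa)\times(-\kappa,\kappa))$ with $\kappa$ so small that $R\subset O$. Then $R\setminus\gamma$ is an open rectangle with a segment removed from its inside, and it is connected. If $O\setminus\gamma=U_1\sqcup U_2$ with $U_i$ open and nonempty and, say, $R\setminus\gamma\subset U_1$, then $U_1\cup R$ and $U_2$ disconnect $O$. For (B), suppose that $O\cap X^\circ=U_1\sqcup U_2$ with $U_i$ open and nonempty. Each point of $O\cap\partial X$ has an open half-disk neighborhood $H\subset O$, and the connected set $H\cap X^\circ$ lies in $U_1$ or in $U_2$. Add $H$ to that set. The two resulting open sets cover $O$, and they are disjoint because their intersection is open and misses the dense set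 $X^\circ$. This contradicts the connectedness of $O$.

The Hausdorff metric sees only how far along a thin tube a continuum has advanced, and it forgets any backtracking. This gives the freedom to modify arcs without leaving an open set of chains. By uniform continuity of $\Theta$, for every $r>0$ there is a $\kappa$ as in the following lemma.

\begin{lemma}\label{lem:shadow}
Let $\alpha$ be a flat arc with tube $\Theta$, and let $0<\kappa\le\delta$ and $r>0$ be such that $d(\Theta(u,y),\alpha(u^+))\le r$ for all $(u,y)\in[-\kappa,1]\times[-\kappa,\kappa]$. Let $K\subset\Theta([-\kappa,1]\times[-\kappa,\kappa])$ be a continuum that contains a point with $u=0$, and let $s$ be the largest value of $u$ on $K$. Then $d_H(K,\alpha[0,s])\le r$.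
\end{lemma}

\begin{proof}
The function $u^+$ maps the connected set $K$ onto $[0,s]$. So each point $\Theta(u,y)$ of $K$ is within $r$ of $\alpha(u^+)\in\alpha[0,s]$, and each point of $\alpha[0,s]$ arises in this way.
\end{proof}

\subsection*{Density of chains that follow a flat arc}
To approximate a chain $c_0$, we want an arc that visits a net of $K_0$, then a net of $K_1$, and so on, staying near $K_i$ during the $i$-th stage. On a surface the arc could block its own way. By (F) a flat arc does not, and we preserve flatness by never gluing arcs: at each step we freeze most of the arc and drag its free end to the next target by a homeomorphism.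

\begin{lemma}\label{lem:dense}
Let $c_0\in\mathcal C(X)$ and $\theta>0$. There is a flat arc $\gamma$ with $\theta$-dense image and $D(c(\gamma),c_0)<\theta$.
\end{lemma}

\begin{proof}
Let $e=\theta/16$, let $\{x\}=K_0\subset\dots\subset K_n=X$ be given by Lemma~\ref{lem:chain}(c), and let $O_i=\{y\in X^\circ:d(y,K_i)<e\}$. The set $\{y\in X:d(y,K_i)<e\}$ is open, and it is connected because $d$ is geodesic; so $O_i$ is open and connected by (B), and $O_0\subset O_1\subset\dots\subset O_n$. Choose points $z_1=x,z_2,\dots,z_m$ and indices $0=i(1)<i(2)\le\dots\le i(m)=n$ such that for each $i$ the set $\{z_k:i(k)=i\}$ is an $e$-net of $K_i$ contained in $K_i$.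

We construct flat arcs $\gamma_1,\dots,\gamma_m$ and numbers $0<r_1<\dots<r_m<1$ such that
\begin{itemize}
\item[(i)] $\gamma_k\subset O_{i(k)}$, and $\gamma_k=\gamma_{k-1}$ on $[0,r_{k-1}]$ for $k\ge2$;
\item[(ii)] $d(\gamma_k(1),z_k)<e$ and $d(\gamma_k(r_k),\gamma_k(1))<e$.
\end{itemize}
Let $\gamma_1$ be a short segment in a chart contained in $O_0$; then $d(\gamma_1(1),x)<e$, and any $r_1$ close to $1$ works. Given $\gamma_k$ and $r_k$ with $k<m$, the open set $O'=O_{i(k+1)}\setminus\gamma_k[0,r_k]$ is connected by (F) and contains $\gamma_k((r_k,1])$. The open $e$-ball about $z_{k+1}$ meets $X^\circ$ in a nonempty open subset of $O_{i(k+1)}$, and a flat arc has empty interior, so there is $z'\in O'$ with $d(z',z_{k+1})<e$. By (H) there is $g\in G$ supported in a compact subset of $O'$ with $g(\gamma_k(1))=z'$. Put $\gamma_{k+1}=g\circ\gamma_k$. It agrees with $\gamma_k$ on $[0,r_k]$, and it maps $(r_k,1]$ into $g(O')=O'$. Choose $r_{k+1}\in(r_k,1)$ close to $1$.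

Let $\gamma=\gamma_m$. By (i), $\gamma=\gamma_k$ on $[0,r_k]$, so $\gamma[0,r_k]\subset O_{i(k)}$, and $d(\gamma(r_k),z_k)<2e$ by (ii). For $i<n$ let $\rho_i=r_k$, where $k$ is the last index with $i(k)=i$, and let $\rho_n=1$. Then $\gamma[0,\rho_i]$ lies in $O_i$ and comes within $2e$ of each point of an $e$-net of $K_i$, so
\[
d_H(\gamma[0,\rho_i],K_i)\le3e\qquad(0\le i\le n).
\]
For $i=n$ this says that $\gamma$ is $3e$-dense. We compare the two chains. The last estimate gives $d_H(\gamma[0,\rho_i],\gamma[0,\rho_{i+1}])\le7e$, so by (S) we have $d_H(\gamma[0,t],K_i)\le7e+3e$ for $\rho_i\le t\le\rho_{i+1}$. For $t\le\rho_0$ the set $\gamma[0,t]\subset O_0$ is within $e$ of $\{x\}$. The members $N_s(\gamma)$ are within $3e$ of $X$ by (S). Conversely, each $K\in c_0$ satisfies $K_i\subset K\subset K_{i+1}$ for some $i$, so it is within $e$ of $K_i$ by (S) and within $4e$ of $\gamma[0,\rho_i]$. Hence $D(c(\gamma),c_0)\le10e<\theta$.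
\end{proof}

\section{Reduction to a separation property}\label{sec:reduction}

If $\mathcal N_0c$ is dense in some open set $V$ of chains, then any two nonempty open subsets of $V$ contain translates $g_1c$ and $g_2c$, and the small homeomorphism $g_2g_1^{-1}$ carries a point of the first into the second. To prove Theorem~\ref{thm:A} we must therefore find, in every $V$, two open sets that no small homeomorphism connects, where ``small'' is fixed \emph{before} $V$ is given.

Fix an open set $O\subset X^\circ$, identified by a chart with $\{z\in\mathbb C:|z|<20\}$. In $O$ we use the Euclidean metric $|\cdot|$ alongside $d$. A statement such as $|p|=r$ includes the assertion $p\in O$. For $r<20$ the set $\{|z|\le r\}$ is compact, so a path in $X$ that starts in $\{|z|<r\}$ and leaves this set meets the circle $\{|z|=r\}$. Let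
\[
U=\{c\in\mathcal C(X):\text{the root of $c$ lies in }\{|z|<1\}\},
\]
which is open by Lemma~\ref{lem:chain}(d). Put $\varepsilon=\frac1{100}$ and
\[
\mathcal N=\{h\in G:\ h^{\pm1}(z)\in O\text{ and }|h^{\pm1}(z)-z|<\varepsilon\text{ whenever }|z|\le10\}.
\]
This is a neighborhood of $1$. Indeed, by compactness there is $r>0$ such that $|z|\le10$ and $d(z,w)<r$ imply $w\in O$ and $|w-z|<\varepsilon$; so $\mathcal N$ contains every $h$ with $\sup_xd(h(x),x)<r$, a quantity that is the same for $h$ and $h^{-1}$.

\begin{proposition}\label{prop:key}
Every nonempty open set $V\subset U$ contains nonempty open sets $W_1,W_2$ such that $hW_1\cap W_2=\emptyset$ for all $h\in\mathcal N$.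
\end{proposition}

The restriction to $\mathcal N$ cannot be dropped: for a closed surface the flow is minimal by Theorem~\ref{thm:B}, so any two nonempty open sets satisfy $gW_1\cap W_2\ne\emptyset$ for some $g\in G$.

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}(1), assuming Proposition~\ref{prop:key}]
Let $c\in\mathcal C(X)$ have its root in $X^\circ$; for a closed surface this is no restriction. Choose the chart centered at the root, so that $c\in U$. Choose an open neighborhood $\mathcal N_0$ of $1$ with $\mathcal N_0\mathcal N_0^{-1}\subset\mathcal N$ and $\mathcal N_0c\subset U$. Suppose that the interior $P$ of $\overline{\mathcal N_0c}$ is nonempty. Then $P$ meets $\mathcal N_0c$, so $V=P\cap U$ is nonempty and open. Take $W_1,W_2\subset V$ as in Proposition~\ref{prop:key}. Since $W_i$ is open and contained in $\overline{\mathcal N_0c}$, there are $g_1,g_2\in\mathcal N_0$ with $g_ic\in W_i$. Then $h=g_2g_1^{-1}\in\mathcal N$ and $g_2c\in hW_1\cap W_2$, a contradiction. So $\mathcal N_0c$ is nowhere dense. Since $G$ is separable and metrizable, countably many translates $g_k\mathcal N_0$ cover $G$, and $Gc=\bigcup_kg_k(\mathcal N_0c)$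 is meager. This proves Theorem~\ref{thm:A}, and Theorem~\ref{thm:C}(1) for chains with root in $X^\circ$.

Now let the root of $c$ lie in $\partial X$. Homeomorphisms preserve $\partial X$, so $Gc$ lies in the set of chains with root in $\partial X$. This set is closed by Lemma~\ref{lem:chain}(d). It has empty interior by Lemma~\ref{lem:dense}, because the root of $c(\gamma)$ lies in $X^\circ$ when $\gamma$ is flat. So $Gc$ is nowhere dense.
\end{proof}

\section{Folds against spirals: a model case}\label{sec:model}

For a loop $\omega$ in $\mathbb C$ and a point $p\notin\omega$, the \emph{winding number} $n(\omega,p)\in\mathbb Z$ is $\frac1{2\pi}$ times the variation of a continuous choice of $\arg(z-p)$ along $\omega$. We recall its standard properties.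
\begin{itemize}
\item[(W1)] The variation of $\arg(z-p)$ is additive under concatenation of paths, and $n(\omega,p)$ is invariant under homotopies of $\omega$ in $\mathbb C\setminus\{p\}$.
\item[(W2)] The function $n(\omega,\cdot)$ is constant on every connected set disjoint from $\omega$.
\item[(W3)] Along a path contained in an open half-plane or open Euclidean disk that does not contain $p$, the variation of $\arg(z-p)$ is less than $\pi$ in absolute value. In particular, $n(\omega,p)=0$ for a loop $\omega$ in such a set.
\item[(W4)] The complement of a Jordan curve in $\mathbb C$ has exactly two components; the curve has winding number $\pm1$ about the points of the bounded component and $0$ about the points of the unbounded one.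
\end{itemize}

By Lemma~\ref{lem:dense}, the set $V$ of Proposition~\ref{prop:key} contains a ball around some $c(\alpha)$ with $\alpha$ flat. Inside a very thin tube of $\alpha$ we draw the two arcs of Figure~\ref{fig:arcs}: a \emph{folded arc} $\alpha_1$, which runs back and forth until $|\alpha|=2$ and only then goes on, and a \emph{winding arc} $\alpha_2$, which runs through a rectangle $I$ until $|\alpha|=3$ and then spirals around $I$. Both $c(\alpha_i)$ lie in $V$ by Lemma~\ref{lem:shadow}, and $W_i$ is a small ball around $c(\alpha_i)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]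
\draw[line width=4mm,gray!30,line cap=rect,line join=miter] (0,0)--(5,0)--(5,0.8)--(0,0.8)--(0,1.6)--(9,1.6);
\fill[gray!70] (2.2,0.6) rectangle (3.8,1.0);
\draw[->] (0,0)--(5,0)--(5,0.8)--(0,0.8)--(0,1.6)--(10,1.6) node[right] {$\alpha_1$};
\fill (0,0) circle (1.2pt);
\draw[very thick] (3,-0.2)--(3,0.2) (3,0.6)--(3,1.0) (3,1.4)--(3,1.8);
\draw (-0.2,-0.2) rectangle (2.2,0.2);
\node[below] at (1,-0.2) {\scriptsize $A_1$};
\node[below] at (3,-0.2) {\scriptsize $\mu_1$};
\node[above] at (3,1.8) {\scriptsize $\mu_3$};
\node at (2.5,1.2) {\scriptsize $Q_2$};
\node[right] at (5.2,0.4) {$S_1$};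
\begin{scope}[shift={(0,-2.3)}]
\fill[gray!15] (-0.3,-0.3) rectangle (7.3,0.3);
\draw[line width=1.5mm,gray!45,line cap=rect,line join=miter] (7.375,0)--(7.6,0)--(7.6,0.6)--(-0.6,0.6)--(-0.6,-0.6)--(7.9,-0.6)--(7.9,0.9)--(-0.9,0.9)--(-0.9,-0.9)--(8.2,-0.9)--(8.2,0);
\fill[gray!80] (8.275,-0.075) rectangle (9.075,0.075);
\draw[->] (0,0)--(7.6,0)--(7.6,0.6)--(-0.6,0.6)--(-0.6,-0.6)--(7.9,-0.6)--(7.9,0.9)--(-0.9,0.9)--(-0.9,-0.9)--(8.2,-0.9)--(8.2,0)--(10,0) node[right] {$\alpha_2$};
\fill (0,0) circle (1.2pt);
\draw[very thick] (3,0.525)--(3,0.675) (3,0.825)--(3,0.975);
\node[above] at (3,0.975) {\scriptsize $\zeta_1,\zeta_2$};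
\node at (1.5,-0.16) {\scriptsize $I$};
\node[left] at (-1,0) {$J$};
\node[above] at (8.7,0.075) {\scriptsize $L$};
\end{scope}
\draw[->] (-1,-3.7)--(10,-3.7) node[right] {$u$};
\draw (0,-3.65)--(0,-3.75) node[below] {\scriptsize $0$} (2.2,-3.65)--(2.2,-3.75) node[below] {\scriptsize $a$} (3,-3.65)--(3,-3.75) node[below] {\scriptsize $v$} (3.8,-3.65)--(3.8,-3.75) node[below] {\scriptsize $b$} (5,-3.65)--(5,-3.75) node[below] {\scriptsize $u_2$} (7,-3.65)--(7,-3.75) node[below] {\scriptsize $u_3$} (9,-3.65)--(9,-3.75) node[below] {\scriptsize $u_4$};
\end{tikzpicture}
\caption{Two arcs in the same thin tube around an arc $\alpha$, drawn in tube coordinates with the height greatly exaggerated. Top: the folded arc $\alpha_1$ with three levels and the strip $S_1$ around it. Bottom: the winding arc $\alpha_2$, which crosses the rectangle $I$, makes two turns around it inside the strip $J$, and leaves through $L$. The parameters $a,v,b,u_2,u_3,u_4$ are the first times at which $|\alpha|$ equals $\frac54,\frac32,\frac74,2,3,4$.}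
\label{fig:arcs}
\end{figure}

Suppose that $c(\gamma)\in W_1$ and $h\,c(\gamma)\in W_2$ with $h\in\mathcal N$. All we learn is that, near their beginnings, $\gamma$ stays in the strip $S_1$ and $h\gamma$ stays in $I\cup J\cup L$. Neither constraint is restrictive by itself, since the Hausdorff metric permits backtracking: $h\gamma$ may fold inside $I$, and $\gamma$ may run forward and backward along $S_1$. The conflict is the following. While $h\gamma$ crosses $I$, the arc $\gamma$ stays in $I'=h^{-1}(I)$ and travels from radius $1$ to radius about $3$, so it passes through all the folds. Afterwards $\gamma$ must wind around $I'$ without touching it, while staying in $S_1$. To get from the far end of $I'$ back to the root, it has to retrace the folds. But $I$ is a union of $n$ small rectangles, where $n$ depends only on $\alpha$ and $\varepsilon$, so $I'$ is a union of $n$ small path-connected sets. If there are $2n+1$ levels, one of these sets meets three levels and contains a short \emph{bridge} across the middle one, which blocks the way back. Here is the resulting contradiction when $\alpha$ is straight and the bridge is given.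

\begin{example}\label{ex:model}
Let $0<\rho<\varepsilon/10$, and let $S$ be the closed $\rho$-neighborhood, in the sup norm of $\mathbb C=\mathbb R^2$, of the polygonal arc with vertices $(0,-8\rho)$, $(2,-8\rho)$, $(2,-4\rho)$, $(0,-4\rho)$, $(0,0)$, $(4,0)$. Let $Q=[\frac54,\frac74]\times[-5\rho,-3\rho]$ be the middle part of the middle level, let $A$ and $B$ be the closed parts of $S$ before and after $Q$, and let $\Delta=\{|z-\frac32|<5\varepsilon\}$. Let $I'\subset\mathbb C$ be a connected set that contains a point $z_0$ with $|z_0|<1$ and $\operatorname{Im}z_0\le-7\rho$, a point $z_1$ with $|z_1|>2.9$, and a path $\delta\subset\Delta$ from a point below $Q$ to a point above $Q$. \emph{Claim: if a loop $\omega$ is disjoint from $I'$ and consists of a path $\beta$ in $S$ and a path $\xi$ in $\Delta$, then $n(\omega,p)=0$ for all $p\in I'$.}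

By (W2) it suffices to compute $n(\omega,p)$ for one $p\in I'$. If $\beta\subset A\cup Q$, then $\omega\subset\{|z|<2.5\}$, and $n(\omega,z_1)=0$ by (W3). If $\beta\subset Q\cup B$, then $\beta$ lies in the half-plane $\{\operatorname{Im}z>-6\rho\}$. By (W3) the variation of $\arg(z-z_0)$ is less than $\pi$ along $\beta$ and less than $\pi$ along $\xi$, so $|n(\omega,z_0)|<1$. In the remaining case $\beta$ meets both $A$ and $B$, so it contains a path in $Q$ joining the two vertical sides. The path $\delta$ stays in $\{\frac54<\operatorname{Re}z<\frac74\}$, so it contains a path in $Q$ joining the two horizontal sides. Two such paths in a rectangle meet, by a standard consequence of the Jordan curve theorem; this contradicts $\omega\cap I'=\emptyset$.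
\end{example}

The general proof has the same three cases, but $\alpha$ is dictated by $V$ and may be very crooked. This forces two changes. First, $\alpha$ may itself circle around its starting point, so the half-plane is lost. It is replaced by a bound $C$ on the variation of the argument in the later part of $S_1$, and the spiral is given more turns than $C$ allows. Second, the tube is much thinner than $\varepsilon$, so the bridge may leave the tube and cross other parts of it. The rectangle argument is replaced by a winding number computation that uses only that the bridge stays in a small Euclidean disk.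

\section{Planar tools}\label{sec:plane}

We must pass between tube coordinates, where the arcs are polygonal, and the chart $O$, where $h$ is small. Let $E\subset\mathbb R^2=\mathbb C$ be a closed rectangle and $\psi:E\to\mathbb C$ an embedding. Then $\psi(\operatorname{int}E)$ is the bounded component of $\mathbb C\setminus\psi(\partial E)$: it is connected and bounded, it is open by invariance of domain, and it is closed in $\mathbb C\setminus\psi(\partial E)$ because it equals $\psi(E)\setminus\psi(\partial E)$. By (W4), the curve $\psi(\partial E)$ has winding number $\pm1$ about points of $\psi(\operatorname{int}E)$ and $0$ about points outside $\psi(E)$.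

\begin{lemma}\label{lem:transfer}
Let $\psi:E\to\mathbb C$ be an embedding of a closed rectangle, $p\in\operatorname{int}E$, and $\omega$ a loop in $E\setminus\{p\}$. Then $|n(\psi\circ\omega,\psi(p))|=|n(\omega,p)|$.
\end{lemma}

\begin{proof}
Radial projection from $p$ deforms $\omega$ in $E\setminus\{p\}$ to a loop in $\partial E$, which is homotopic in $\partial E$ to the loop that runs $k$ times around $\partial E$ counterclockwise for some $k\in\mathbb Z$. By (W1), $k=n(\omega,p)$. Applying $\psi$ to these homotopies gives $n(\psi\circ\omega,\psi(p))=k\,n(\psi(\partial E),\psi(p))=\pm k$.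
\end{proof}

\begin{lemma}\label{lem:cross}
Let $E=[-r,r]^2$, let $\psi:E\to\mathbb C$ be an embedding, and let $p_\pm=\psi(0,\pm r/2)$. Let $\ell=\sigma_0\cdot\nu$ be a loop in $\mathbb C$, where $\sigma_0$ is the path $u\mapsto\psi(u,0)$, $-r\le u\le r$, and the path $\nu$ misses $\psi(\operatorname{int}E)$. Then $n(\ell,p_+)-n(\ell,p_-)=\pm1$.
\end{lemma}

\begin{proof}
Let $E^+=[-r,r]\times[0,r]$, and let $\sigma_1$ be the image under $\psi$ of the path from $(-r,0)$ to $(r,0)$ along the other three sides of $E^+$. The loop $\ell'=\sigma_1\cdot\nu$ misses $\psi(\operatorname{int}E)$, which is connected and contains $p_\pm$, so $n(\ell',p_+)=n(\ell',p_-)$ by (W2). By (W1), $n(\ell,p)-n(\ell',p)=n(\sigma_0\cdot\sigma_1^{-1},p)$ for $p=p_\pm$. The loop $\sigma_0\cdot\sigma_1^{-1}$ is the Jordan curve $\psi(\partial E^+)$, whose winding number is $\pm1$ about $p_+$ and $0$ about $p_-$.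
\end{proof}

\subsection*{Strips}
Let $\Gamma\subset\mathbb R^2$ be a polygonal arc whose edges are alternately horizontal and vertical. Let $\rho>0$ be such that every edge is longer than $2\rho$ and nonconsecutive edges are at sup-distance greater than $2\rho$. The closed $\rho$-neighborhood $S$ of $\Gamma$ in the sup norm is the \emph{strip of half-width $\rho$ with core $\Gamma$}. A \emph{crosscut} of $S$ is a segment of length $2\rho$ perpendicular to an edge and centered at a point of that edge at distance greater than $\rho$ from both endpoints. Take finitely many disjoint crosscuts, at least one on each edge. They cut $S$ into rectangles and L-shaped hexagons, ordered along $\Gamma$. By the two conditions on $\rho$, consecutive pieces intersect exactly in a crosscut and nonconsecutive pieces are disjoint. Two disks that intersect exactly in an arc of both boundaries form a disk, so $S$, and every union of consecutive pieces, is a disk. In particular, a crosscut $\mu$ divides $S$ into two disks, the parts \emph{before} and \emph{after} $\mu$, whose intersection is $\mu$; a path in $S$ that meets both parts meets $\mu$.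

To verify the distance condition we use the following remark. If the first coordinates of all endpoints of two disjoint axis-parallel segments are pairwise equal or at least $4\rho$ apart, and the same holds for the second coordinates, then the segments are at sup-distance at least $4\rho$. Indeed, their projections to one of the axes are disjoint intervals.

\section{The folded arc and the winding arc}\label{sec:construction}

Let $V\subset U$ be nonempty and open, and put $\eta=\varepsilon/10$. In this section we construct $W_1$ and $W_2$.

\subsection*{The arc $\alpha$ and its tube}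
Choose $c_0\in V$ and $\theta>0$ such that the $D$-ball of radius $2\theta$ about $c_0$ lies in $V$ and every $\theta$-dense set meets the annulus $\{5<|z|<6\}$; for the latter, take $\theta$ smaller than the radius of a $d$-ball inside the annulus. Lemma~\ref{lem:dense}, applied with $\theta/4$, gives a $\theta/4$-dense flat arc $\alpha$ such that the $D$-ball of radius $\theta$ about $c(\alpha)$ lies in $V$. Then $|\alpha(0)|<1$ and $\alpha$ meets the annulus. Let
\[
0<a<v<b<u_2<u_3<u_4<1
\]
be the first times at which $|\alpha|$ equals $\frac54,\frac32,\frac74,2,3,4$. Up to each of these times $\alpha$ stays in the corresponding closed Euclidean disk. Let $\Theta$ be a tube of $\alpha$ with parameter $\delta$. By uniform continuity we can choose $\kappa\in(0,\delta)$ smaller than a third of each gap in the displayed sequence and such that, for $|y|\le\kappa$,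
\begin{itemize}
\item[(T1)] $d(\Theta(u,y),\alpha(u^+))\le\theta/4$ for $u\in[-\kappa,1]$;
\item[(T2)] $\Theta(u,y)\in O$ and $|\Theta(u,y)-\alpha(u^+)|<\eta$ for $u\in[-\kappa,u_4+\kappa]$;
\item[(T3)] $|\alpha(u)-\alpha(u')|<\eta$ for $u,u'\in[0,u_4+\kappa]$ with $|u-u'|\le\kappa$.
\end{itemize}
From (T2) and (T3) we obtain, for $|y|\le\kappa$,
\begin{equation}\label{eq:radii}
\begin{gathered}
|\Theta(u,y)|<r+2\eta\quad\text{if }-\kappa\le u\le u_r+\kappa\text{ and }r\in\{2,3\},\\
|\Theta(u,y)|>3-2\eta\quad\text{if }u_3\le u\le u_3+\kappa.
\end{gathered}
\end{equation}
We describe sets in tube coordinates and use the same letter for their images in $X$. Finally, partition $[0,u_3+\kappa]$ into $n$ closed intervals on each of which $\alpha$ has Euclidean diameter less than $\varepsilon$, and let $m=2n+1$.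

\subsection*{The folded arc}
Let $\rho=\kappa/(4m)$ and $y_l=4\rho(l-m)$ for $1\le l\le m$, so that $-\kappa<y_1-\rho$ and $y_m=0$. The arc $\alpha_1$ starts at $(0,y_1)$, goes right along $y=y_1$ to $u=u_2$, up to $y=y_2$, left to $u=0$, up to $y=y_3$, right to $u=u_2$, and so on. Since $m$ is odd, the last level $y_m=0$ is traversed to the right, and $\alpha_1$ continues along $y=0$ to $(1,0)$. Let $S_1$ be the strip of half-width $\rho$ whose core is the part of $\alpha_1$ up to $(u_4,0)$. The vertices of the core have $u\in\{0,u_2,u_4\}$ and $y\in\{y_1,\dots,y_m\}$, so the conditions of Section~\ref{sec:plane} hold. By (T2), $S_1\subset O$. Put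
\[
Q_l=[a,b]\times[y_l-\rho,y_l+\rho],\qquad\mu_l=\{v\}\times[y_l-\rho,y_l+\rho].
\]
The segment $\mu_l$ and the two vertical sides of $Q_l$ are crosscuts, because $a,v,b$ are more than $3\kappa$ away from $0$ and $u_2$. Write $S_1=A_l\cup Q_l\cup B_l$, where $A_l$ and $B_l$ are the closed parts before and after $Q_l$. They are disjoint, and each meets $Q_l$ in one vertical side. Note that $A_1=[-\rho,a]\times[y_1-\rho,y_1+\rho]$ lies before every $\mu_l$, while the points of $S_1$ with $u>u_2+\rho$ lie in $B_m$, after every $\mu_l$. Let $T=Q_2\cup B_2$. For $2\le j\le m-1$,
\begin{equation}\label{eq:halves}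
A_j\cup Q_j\subset\{|z|<2+2\eta\},\qquad Q_j\cup B_j\subset T,
\end{equation}
the first because $u\le u_2+\rho$ on $A_j\cup Q_j$ and by \eqref{eq:radii}.

We now bound how much a path in $T$ can turn around a point of $A_1$. The disks $T$ and $A_1$ are disjoint, since $y\ge y_2-\rho$ on $T$. The product $T\times A_1$ is compact, simply connected and locally path-connected, so the map $(z,z_0)\mapsto z-z_0\in\mathbb C\setminus\{0\}$, computed in the chart $O$, has a continuous argument, which is bounded. Hence there is $C<\infty$ such that
\begin{itemize}
\item[(C)] for every $z_0\in A_1$, the variation of $\arg(z-z_0)$ along any path in $T$ is at most $C$ in absolute value.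
\end{itemize}
Fix an integer $M\ge2$ with $2\pi(M-1)\ge C+\pi$.

\subsection*{The winding arc}
Let $\sigma=\kappa/(16(M+2))$, $p_k=\kappa/4+4k\sigma$, and $R_k=[-p_k,u_3+p_k]\times[-p_k,p_k]$ for $0\le k\le M+1$. Put
\[
I=R_0,\qquad w=u_3+p_{M+1},\qquad R=[-\kappa,u_3+\kappa]\times[-\kappa,\kappa].
\]
We have $p_{M+1}+\sigma<\kappa/4+4(M+2)\sigma=\kappa/2$. The arc $\alpha_2$ goes from $(0,0)$ along $y=0$ to $(u_3+p_1,0)$. Then for $k=1,\dots,M$ it makes its $k$-th turn around $I$: up along $u=u_3+p_k$ to $y=p_k$, left to $u=-p_k$, down to $y=-p_k$, and right to $u=u_3+p_{k+1}$. Finally it goes up to $(w,0)$ and right along $y=0$ to $(1,0)$. This path is injective: it runs counterclockwise along proper subarcs of the disjoint curves $\partial R_k$, and it passes from $\partial R_k$ to $\partial R_{k+1}$ along a segment of length $4\sigma$ between these two curves.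

Let $J$ be the strip of half-width $\sigma$ whose core is the part of $\alpha_2$ from $(u_3+p_0+\sigma,0)$ to $(w,0)$. The first edge has length $3\sigma$ and lies in $[u_3+p_0,u_3+p_1]\times\{0\}$; this segment and all other edges have endpoints with $u\in\{-p_k,u_3+p_k\}$ and $y\in\{0,\pm p_k\}$. So the conditions of Section~\ref{sec:plane} hold. Let
\[
L=[w+\sigma,u_4+\sigma]\times[-\sigma,\sigma],\qquad S_2=I\cup J\cup L.
\]
Every edge of the core of $J$ other than the first is at sup-distance at least $4\sigma$ from $I$, and every edge other than the last is at sup-distance greater than $\sigma$ from $L$. Therefore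
\[
I\cap J=\{u_3+p_0\}\times[-\sigma,\sigma],\qquad J\cap L=\{w+\sigma\}\times[-\sigma,\sigma],\qquad I\cap L=\emptyset.
\]
The first segment is the left side of the square of side $2\sigma$ centered at the initial point of the core, and the second is the right side of the square centered at the final point. So $I\cap J$ lies before, and $J\cap L$ after, each of the crosscuts
\[
\zeta_k=\{v\}\times[p_k-\sigma,p_k+\sigma]\qquad(1\le k\le M),
\]
and both segments are disjoint from $\zeta_k$. The set $S_2$ contains the part of $\alpha_2$ up to $(u_4,0)$ in its interior, because it contains the closed $\sigma$-neighborhood of that part. Since $p_{M+1}+\sigma<\kappa/2$, we have $I\cup J\subset R$, and $R\subset\{|z|<3+2\eta\}$ by \eqref{eq:radii}.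

\begin{lemma}\label{lem:spiral}
Let $\omega'$ be a loop, in tube coordinates, that consists of a path in $J$ from a point $q_1\in\zeta_1$ to a point $q_M\in\zeta_M$, followed by the vertical segment from $q_M$ to $q_1$. Then $n(\omega',(0,0))=M-1$ in the $(u,y)$-plane.
\end{lemma}

\begin{proof}
The disk $J$ does not contain $(0,0)$, so there is a continuous argument $\varphi$ on $J$. Let $\operatorname{Arg}\in(0,\pi/2)$ be the principal argument on the open first quadrant, which contains the ray $\{v\}\times(0,\infty)$. On $\zeta_k$ the continuous function $\varphi-\operatorname{Arg}$ takes values in $2\pi\mathbb Z$, so it is a constant $2\pi n_k$. Follow the core from $(v,p_k)$ to $(v,p_{k+1})$. It meets the axes at $(0,p_k)$, $(-p_k,0)$, $(0,-p_k)$, $(u_3+p_{k+1},0)$, in this order, and these points cut it into five pieces, each in a closed quadrant. The variations of $\varphi$ along them are $\frac\pi2-\operatorname{Arg}(v,p_k)$, $\frac\pi2$, $\frac\pi2$, $\frac\pi2$ and $\operatorname{Arg}(v,p_{k+1})$. Hence $n_{k+1}=n_k+1$ and $n_M-n_1=M-1$. The variation of the argument along the first part of $\omega'$ is $\varphi(q_M)-\varphi(q_1)=2\pi(M-1)+\operatorname{Arg}q_M-\operatorname{Arg}q_1$,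 and along the vertical segment it is $\operatorname{Arg}q_1-\operatorname{Arg}q_M$.
\end{proof}

The order of the choices matters: $\alpha$, $\kappa$ and $n$ determine $m$, $S_1$ and $C$, and these determine $M$ and $J$. The rectangle $I$, whose covering by $n$ small pieces will produce the bridge, does not depend on $m$ or $M$.

\subsection*{The open sets $W_1$ and $W_2$}
We claim that $c(\alpha_i)\in V$. Parametrize $\alpha_i$ by $[0,1]$ and let $s(t)$ be the largest value of $u$ on $\alpha_i[0,t]$. The arc $\alpha_i$ lies in $[-\kappa,1]\times[-\kappa,\kappa]$ and starts at a point with $u=0$, so $d_H(\alpha_i[0,t],\alpha[0,s(t)])\le\theta/4$ by (T1) and Lemma~\ref{lem:shadow}. The function $s$ is continuous with $s(0)=0$ and $s(1)=1$, so every initial subarc of $\alpha$ occurs. The arcs $\alpha$ and $\alpha_i$ are $\theta/2$-dense, so by (S) the remaining members of both chains are within $\theta/2$ of $X$, which belongs to both. Thus $D(c(\alpha_i),c(\alpha))\le\theta/2<\theta$, which proves the claim.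

Let $\alpha_i'$ be the part of $\alpha_i$ up to the point $\alpha(u_4)=\Theta(u_4,0)$; it is a compact subset of the interior of $S_i$. Choose $r_i>0$ so small that
\begin{itemize}
\item $r_i<d(\alpha(u_4),\{|z|\le3.5\})$;
\item $N_{r_i}(\alpha_i')\subset S_i$;
\item the $r_1$-ball about $\alpha_1(0)$ lies in $A_1$, and the $r_2$-ball about $\alpha_2(0)$ lies in $I$.
\end{itemize}
Let $W_i$ be the intersection of $V$ with the open $D$-ball of radius $r_i$ about $c(\alpha_i)$.

\begin{lemma}\label{lem:W}
Let $c\in W_i$. Every member $F$ of $c$ with $F\subset\{|z|\le3.5\}$ is contained in $S_i$. The root of $c$ lies in $\{|z|<1\}$, and it lies in $A_1$ if $i=1$ and in $I$ if $i=2$.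
\end{lemma}

\begin{proof}
There is $K\in c(\alpha_i)$ with $d_H(F,K)<r_i$. By the first condition on $r_i$, $\alpha(u_4)\notin K$. So $K$ is an initial subarc of $\alpha_i$ contained in $\alpha_i'$, and $F\subset N_{r_i}(\alpha_i')\subset S_i$. The statements on the root follow from $W_i\subset U$ and Lemma~\ref{lem:chain}(d).
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

Suppose that $h\in\mathcal N$ and $hW_1\cap W_2\ne\emptyset$. Then $W_1\cap h^{-1}W_2$ is nonempty and open, so by Lemma~\ref{lem:dense} it contains a chain $c(\gamma)$, where $\gamma$ is an arc that meets $\{5<|z|<6\}$. The sets $\gamma[0,t]$ are members of $c(\gamma)\in W_1$, and the sets $h\gamma[0,t]$ are members of $h\,c(\gamma)\in W_2$.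

\subsection*{Cutting $\gamma$ into two parts}
By Lemma~\ref{lem:W}, $h\gamma(0)\in I$ and $|h\gamma(0)|<1$. Since $h\gamma$ contains a point with $|z|>5-\varepsilon$, there is a first time $t'$ with $|h\gamma(t')|=3.5$, and $h\gamma[0,t']\subset S_2$ by Lemma~\ref{lem:W}. Since $I\cup J\subset\{|z|<3+2\eta\}$, we have $h\gamma(t')\in L$. Let
\[
t_3=\min\{t:h\gamma(t)\in L\}\le t'.
\]
Then $t_3>0$, and $h\gamma$ maps $[0,t_3)$, hence also $t_3$, into the closed set $I\cup J$. As $I\cap L=\emptyset$, we get $h\gamma(t_3)\in J\cap L$. Let
\[
t_1=\min\{t:h\gamma(t)\in J\},\qquad t_2=\max\{t\le t_3:h\gamma(t)\in I\}.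
\]
Then $h\gamma$ maps $[0,t_1)$ into $I$, so $h\gamma[0,t_1]\subset I$ and $h\gamma(t_1)\in I\cap J$. Also $t_2<t_3$, and $h\gamma$ maps $(t_2,t_3)$ into $J\setminus I$, so $h\gamma(t_2)\in I\cap J$. For $t\le t_3$ we have $|h\gamma(t)|<3+2\eta$, hence $|\gamma(t)|<3+2\eta+\varepsilon<3.5$ because $h\in\mathcal N$. Lemma~\ref{lem:W} gives $\gamma[0,t_3]\subset S_1$. Put
\[
I'=h^{-1}(I),\qquad z_0=\gamma(0),\qquad z_1=\gamma(t_1),\qquad\beta=\gamma|_{(t_2,t_3)}.
\]
We record what has been shown:
\begin{itemize}
\item $\gamma[0,t_1]\subset S_1\cap I'$; in particular $z_0,z_1\in I'$;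
\item $\beta\subset S_1$ and $\beta\cap I'=\emptyset$;
\item $z_0\in A_1$ and $|z_0|<1$, by Lemma~\ref{lem:W};
\item $|z_1|>3-2\eta-\varepsilon>2.9$, by \eqref{eq:radii}, since $u=u_3+\kappa/4$ at the point $h(z_1)\in I\cap J$.
\end{itemize}
Let $\Delta=\{|z-\alpha(v)|<5\varepsilon\}$. By (T2), the segment $\{v\}\times[-\kappa,\kappa]$ lies in $\{|z-\alpha(v)|<\eta\}\subset\Delta$.

\subsection*{Step 1: the bridge}
\emph{There are $i<j<k$ in $\{1,\dots,m\}$, points $f_i\in\mu_i$, $f_k\in\mu_k$, and a path $\delta_*\subset I'\cap\Delta$ from $f_i$ to $f_k$.}

Since $z_1\in S_1$ and $|z_1|>2+2\eta$, the $u$-coordinate of $z_1$ exceeds $u_2+\kappa$ by \eqref{eq:radii}, so $z_1\in B_m$. The path $\gamma|_{[0,t_1]}$ in $S_1$ thus joins a point before every $\mu_l$ to a point after every $\mu_l$, and there are points $f_l\in\gamma[0,t_1]\cap\mu_l\subset I'$ for $l=1,\dots,m$. For each of the $n$ intervals of the partition of $[0,u_3+\kappa]$, consider the set of $(u,y)\in I$ with $u^+$ in that interval. These sets cover $I$, they are convex in tube coordinates, and by (T2) their Euclidean diameters are at most $\varepsilon+2\eta$. Their images under $h^{-1}$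 cover $I'$, the nonempty ones are path-connected, and their diameters are at most $3\varepsilon+2\eta$. Since $m=2n+1$, one of these images contains $f_i,f_j,f_k$ for some $i<j<k$. Let $\delta_*$ be a path in it from $f_i$ to $f_k$. As $|f_i-\alpha(v)|<\eta$ and $3\varepsilon+3\eta<5\varepsilon$, we have $\delta_*\subset\Delta$. Note that $2\le j\le m-1$, so \eqref{eq:halves} applies.

\subsection*{Step 2: a loop that winds around $I'$}
\emph{There is a loop $\omega$ in $O$, disjoint from $I'$, that consists of a subpath of $\beta$ (possibly reversed) and a path $\xi\subset\Delta$, and satisfies}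
\begin{equation}\label{eq:wind}
|n(\omega,p)|=M-1\ge1\qquad\text{for all }p\in I'.
\end{equation}

On $[t_2,t_3]$ the path $h\gamma$ runs in $J$ from $I\cap J$ to $J\cap L$. So there are $s_1,s_M\in(t_2,t_3)$ with $h\gamma(s_1)\in\zeta_1$ and $h\gamma(s_M)\in\zeta_M$. Let $\omega'$ be the loop that follows $h\gamma$ from time $s_1$ to time $s_M$ (backward if $s_M<s_1$) and returns along the vertical segment $\xi'\subset\{v\}\times[p_1-\sigma,\kappa]$. It lies in $R$, and it is disjoint from $I$ because $p_1-\sigma>p_0$. By Lemma~\ref{lem:spiral} it has winding number $M-1$ about $(0,0)$ in tube coordinates. Since $R\subset\{|z|<3+2\eta\}$, the map $h^{-1}\circ\Theta$ embeds the rectangle $R$ in $O\subset\mathbb C$. Put $\omega=h^{-1}\omega'$ and $\xi=h^{-1}\xi'$. Lemma~\ref{lem:transfer} gives $|n(\omega,h^{-1}\alpha(0))|=M-1$. The set $I'$ is connected, contains $h^{-1}\alpha(0)$ and is disjoint from $\omega$, so \eqref{eq:wind} follows from (W2). Finally $\xi\subset\{|z-\alpha(v)|<\eta+\varepsilon\}\subset\Delta$.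

\subsection*{Step 3: $\beta$ crosses $Q_j$}
\emph{The path $\beta$ contains a subpath $\tau\subset Q_j$ that joins the two vertical sides of $Q_j$.}

Suppose first that $\beta\subset A_j\cup Q_j$. By \eqref{eq:halves} and $\Delta\subset\{|z|<\frac32+5\varepsilon\}$, we have $\omega\subset\{|z|<2.5\}$. Then $n(\omega,z_1)=0$ by (W3), contrary to \eqref{eq:wind}. This is the reason for folding only up to radius $2$ while $I$ extends to radius $3$.

Suppose next that $\beta\subset Q_j\cup B_j\subset T$. By (C), the variation of $\arg(z-z_0)$ along the part of $\omega$ in $\beta$ is at most $C$ in absolute value. Along $\xi$ it is less than $\pi$ by (W3), since $|z_0-\alpha(v)|>\frac32-1>5\varepsilon$ and so $z_0\notin\Delta$. Hence $2\pi|n(\omega,z_0)|<C+\pi\le2\pi(M-1)$, contrary to \eqref{eq:wind}.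

So $\beta$ meets both $A_j$ and $B_j$. Take a compact subpath, oriented from a point of $A_j$ to a point of $B_j$. Let $\tau$ be its portion from the last time in $A_j$ to the first later time in $B_j$. Between these two times the path is in neither set, so it is in $Q_j$. Since $Q_j$ is closed, the endpoints of $\tau$ lie in $A_j\cap Q_j$ and $Q_j\cap B_j$, which are the two vertical sides.

\subsection*{Step 4: the bridge blocks $Q_j$}
Orient $\tau$ from its endpoint $e_a$ on $u=a$ to its endpoint $e_b$ on $u=b$. The idea is to close $\tau$ up outside $\Delta$ and to compare the winding numbers of the resulting loop about $f_i$ and $f_k$ in two ways: along the bridge, and along the vertical segment of the tube. From $|\alpha(a)|=\frac54$, $|\alpha(v)|=\frac32$, $|\alpha(b)|=\frac74$ and (T2) we get $|e_a-\alpha(v)|>\frac14-\eta>5\varepsilon$ and $|e_b-\alpha(v)|>\frac14-\eta>5\varepsilon$, so $e_a,e_b\notin\Delta$. Let $\chi$ be a path from $e_b$ to $e_a$ in $\mathbb C\setminus\Delta$, and let $\ell=\tau\cdot\chi$.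

The bridge $\delta_*$ is disjoint from $\tau$, because $\delta_*\subset I'$ and $\beta\cap I'=\emptyset$, and from $\chi$, because $\delta_*\subset\Delta$. By (W2),
\begin{equation}\label{eq:equal}
n(\ell,f_i)=n(\ell,f_k).
\end{equation}

On the other hand, let $\tau^*\subset Q_j$ be the path that goes vertically from $e_a$ to $(a,y_j)$, horizontally to $(b,y_j)$, and vertically to $e_b$, and let $\ell^*=\tau^*\cdot\chi$. The disk $Q_j$ contains neither $f_i\in\mu_i$ nor $f_k\in\mu_k$, and $\tau$ and $\tau^*$ are homotopic in $Q_j$ with endpoints fixed. By (W1), $n(\ell^*,f)=n(\ell,f)$ for $f=f_i,f_k$. Choose $0<r<\min(\rho,v-a,b-v)$ so small that the square $E=[v-r,v+r]\times[y_j-r,y_j+r]$ lies in $\Delta$. The loop $\ell^*$ traverses the horizontal midsegment of $E$ once, and the rest of it misses the interior of $E$: the rest of $\tau^*$ has $|u-v|\ge r$, and $\chi$ misses $\Delta$. Lemma~\ref{lem:cross} gives $n(\ell^*,p_+)-n(\ell^*,p_-)=\pm1$ for $p_\pm=(v,y_j\pm r/2)$. The heights of $f_i$ and $f_k$ are at most $y_j-3\rho$ and at least $y_j+3\rho$, respectively. So the vertical segment from $f_i$ to $p_-$ and the vertical segment from $p_+$ to $f_k$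 both avoid $(v,y_j)$, the only point of $\tau^*$ with $u=v$. They lie in $\{v\}\times[-\kappa,\kappa]\subset\Delta$, so they also avoid $\chi$. By (W2), $n(\ell^*,f_i)=n(\ell^*,p_-)$ and $n(\ell^*,f_k)=n(\ell^*,p_+)$. Therefore $n(\ell,f_k)-n(\ell,f_i)=\pm1$, which contradicts \eqref{eq:equal}. Proposition~\ref{prop:key} is proved. \qed

\begin{remark}
The smallness of $h$ enters in three ways: it makes $\gamma$ reach radius $2.9$, but not $3.5$, while $h\gamma$ is in $I\cup J$; it keeps the $n$ pieces of $I'$ small, so that the bridge lies in $\Delta$; and it keeps $h^{-1}(R)$ in the chart and the closing path $\xi$ in $\Delta$.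
\end{remark}

\section{Minimality and the universal minimal flow}\label{sec:minimal}

From now on $X$ has no boundary. To move a chain $c$ close to $c(\alpha)$, we surround longer and longer initial subarcs of $\alpha$ by nested thin disks $E_i$. After the root of $c$ is moved to $\alpha(0)$, the least member of $c$ that reaches $\partial E_i$ does so at an uncontrolled point. Twisting the annuli between consecutive disks moves that point to the far end of $E_i$, and connectedness then forces the member to shadow the whole subarc.

\begin{proposition}\label{prop:minimal}
If $X$ is a closed connected surface, then $G\curvearrowright\mathcal C(X)$ is minimal.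
\end{proposition}

\begin{proof}
Let $c\in\mathcal C(X)$ have root $x$, and let $W\subset\mathcal C(X)$ be nonempty and open. Choose $\theta>0$ such that $W$ contains a $D$-ball of radius $2\theta$. Lemma~\ref{lem:dense}, applied to its center with $\theta/4$, gives a $\theta/4$-dense flat arc $\alpha$ such that the $D$-ball of radius $\theta$ about $c(\alpha)$ lies in $W$. Let $\Theta$ be a tube of $\alpha$ with parameter $\delta$. Choose $\kappa\in(0,\delta)$ as in Lemma~\ref{lem:shadow} for $r=\theta/8$, and choose $n$ such that $\alpha$ has diameter at most $\theta/8$ on each interval $[\frac{i-1}n,\frac in]$. In tube coordinates let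
\[
E_i=[-\tfrac{i\kappa}n,\tfrac in]\times[-\tfrac{i\kappa}n,\tfrac{i\kappa}n]\quad(1\le i\le n),\qquad E_{n+1}=[-\delta',1+\delta']\times[-\delta',\delta'],
\]
where $\kappa<\delta'<\delta$. Then $\alpha(0)\in\operatorname{int}E_1$ and $E_i\subset\operatorname{int}E_{i+1}$. Let $p_i=(\frac in,0)\in\partial E_i$ for $1\le i\le n$.

By (H) there is $g_0\in G$ with $g_0(x)=\alpha(0)$. Let $c'=g_0c$, a chain with root $\alpha(0)$. For $1\le i\le n$, the members of $c'$ that meet $\partial E_i$ form a closed subset of $c'$ containing $X$; let $K_i$ be the least one, given by Lemma~\ref{lem:chain}(a), and pick $q_i\in K_i\cap\partial E_i$. A member $F\subsetneq K_i$ is connected, contains $\alpha(0)\in\operatorname{int}E_i$ and misses $\partial E_i$, so $F\subset E_i$. Since $K_i\ne\{\alpha(0)\}$, Lemma~\ref{lem:chain}(b) gives $K_i\subset E_i$.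

We construct $g_1\in G$ that fixes $\alpha(0)$, preserves each $E_i$, and satisfies $g_1(q_i)=p_i$ for $1\le i\le n$. The rectangle $E_i$ is convex with $(0,0)$ in its interior, so its boundary meets the ray in direction $\varphi$ in one point, at a distance $\lambda_i(\varphi)$ that is continuous in $\varphi$, and $0<\lambda_1<\dots<\lambda_{n+1}$. The map that preserves each ray and is piecewise linear on it, sending $0,\lambda_1(\varphi),\dots,\lambda_{n+1}(\varphi)$ to $0,1,\dots,n+1$, is a homeomorphism from $E_{n+1}$ onto the round disk of radius $n+1$, and it takes $E_i$ to the disk of radius $i$. In the resulting polar coordinates let $g_1(t,\varphi)=(t,\varphi+f(t))$, where $f:[0,n+1]\to\mathbb R$ is continuous, constant on $[0,1]$, $f(n+1)=0$, and $f(i)$ is an angle of rotation taking $q_i$ to $p_i$. This map is the identity on $\partial E_{n+1}$, so it extends by the identity to a homeomorphism of $X$.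

We estimate $D(g_1c',c(\alpha))$. Let $F\in c'$. If $F\subset K_n$, then $g_1F\subset E_n$ is a continuum containing $\alpha(0)$, so it is within $\theta/8$ of some $\alpha[0,s]$ by Lemma~\ref{lem:shadow}. For $F=K_i$ we have $p_i\in g_1K_i\subset E_i$, so $s=\frac in$ and
\[
d_H(g_1K_i,\alpha[0,\tfrac in])\le\theta/8 .
\]
In particular $g_1K_n$ is $3\theta/8$-dense, so if $F\supset K_n$, then $g_1F$ is within $3\theta/8$ of $X$ by (S). Conversely, for $u\in[\frac{i-1}n,\frac in]$ the set $\alpha[0,u]$ is within $\theta/8$ of $\alpha[0,\frac in]$ and hence within $\theta/4$ of $g_1K_i$, and the members $N_s(\alpha)$ are within $\theta/4$ of $X$. So $D(g_1c',c(\alpha))\le3\theta/8<\theta$, and $g_1g_0c\in W$.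
\end{proof}

If $\partial X\ne\emptyset$, minimality fails: the chains with root in $\partial X$ form a closed invariant set, which is proper, and which contains $c(\gamma)$ for any arc $\gamma$ starting on $\partial X$.

\begin{lemma}\label{lem:lift}
Let $G$ be a topological group, let $Y$ be a minimal $G$-flow, and let $\pi:Y\to Z$ be a factor map. If $Z$ has meager orbits, then so does $Y$.
\end{lemma}

\begin{proof}
Let $A\subset Z$ be closed and nowhere dense, and suppose that $\pi^{-1}(A)$ contains a nonempty open set $P$. Every orbit in $Y$ meets $P$, so the translates of $P$ cover $Y$, and by compactness $Y=g_1P\cup\dots\cup g_rP$. Then $Z=\bigcup_{i\le r}g_i\pi(P)\subset\bigcup_{i\le r}g_iA$ is a finite union of nowhere dense sets, which is impossible. So the closed set $\pi^{-1}(A)$ is nowhere dense. Now let $y\in Y$, and cover $G\pi(y)$ by countably many closed nowhere dense sets $A_k$. Then $Gy\subset\bigcup_k\pi^{-1}(A_k)$ is meager.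
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The flow $\mathcal C(X)$ is minimal by Proposition~\ref{prop:minimal}, so it is a factor of the UMF of $G$. It has meager orbits by Theorem~\ref{thm:A}, and Lemma~\ref{lem:lift} applies.
\end{proof}

\section{The dependence on the dimension}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
For $\dim X\ge3$ the UMF has meager orbits by (K2), and for $\dim X=2$ by Theorem~\ref{thm:B}. It remains to treat $X=S^1$, the only closed connected $1$-manifold.

Let $G=\mathrm{Homeo}(S^1)$ act on $Z=S^1\times\{\pm1\}$ by $g(x,\epsilon)=(g(x),o(g)\epsilon)$, where $o(g)=1$ if $g$ preserves orientation and $o(g)=-1$ otherwise. The function $o$ is a locally constant homomorphism, so $Z$ is a $G$-flow; it is the flow of Example~\ref{ex:circle}. Fix $s\in S^1$. The map $g\mapsto g(s,1)$ from $G$ to $Z$ has a continuous section $j:Z\to G$: let $j(x,1)$ be the rotation taking $s$ to $x$, and let $j(x,-1)$ be the reflection fixing $s$ followed by that rotation. In particular $Z$ is transitive, hence minimal. The stabilizer $H$ of $(s,1)$ is the group of orientation-preserving homeomorphisms fixing $s$,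 and cutting the circle at $s$ identifies it with $\mathrm{Homeo}_+([0,1])$. This group is extremely amenable, that is, each of its flows has a fixed point \cite{Pestov}.

Let $Y$ be a minimal $G$-flow, and let $y\in Y$ be fixed by $H$. Define $\pi:Z\to Y$ by $\pi(\zeta)=j(\zeta)y$; this map is continuous. For $g\in G$, both $gj(\zeta)$ and $j(g\zeta)$ take $(s,1)$ to $g\zeta$, so $gj(\zeta)\in j(g\zeta)H$ and $g\pi(\zeta)=\pi(g\zeta)$. The image of $\pi$ is nonempty, compact and invariant, so it is all of $Y$. Thus every minimal $G$-flow is a factor of $Z$, and $Z$ is the UMF of $G$. It is a single orbit, which is not meager by the Baire category theorem.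
\end{proof}

\begin{thebibliography}{9}

\bibitem{GTZ}
Yonatan Gutman, Todor Tsankov, and Andy Zucker,
\emph{Universal minimal flows of homeomorphism groups of high-dimensional manifolds are not metrizable},
arXiv:1910.12220 (2019).

\bibitem{Pestov}
Pestov,
\emph{On free actions, minimal flows, and a problem by Ellis},
Trans. AMS 350 (1998).

\end{thebibliography}
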